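# Core points of transitive permutation groups

## Two theorems on core points

**Theorem 1.** Let $n\ge 2$ and let $\Gamma\le S_n$ be transitive and not $2$-homogeneous. Then $\Gamma$ has infinitely many core points modulo $\mathbb Z\mathbf 1$, where $\mathbf 1=(1,\dots,1)$. In fact it has infinitely many core points with coordinate sum $1$.

For the second theorem, put $V=\mathbf 1^\perp\subset\mathbb R^n$, $V_{\mathbb Q}=V\cap\mathbb Q^n$, $s(x)=\sum_i x_i$, and $L_k=\{z\in\mathbb Z^n: s(z)=k\}$.

**Theorem 2.** Let $n\ge 2$ and let $\Gamma\le S_n$ be transitive. Exactly one of the following holds.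

1. $V$ is irreducible over $\mathbb R$ (equivalently, $\Gamma$ is $2$-homogeneous). There are only finitely many core points modulo $\mathbb Z\mathbf 1$.
2. $V$ is reducible over $\mathbb R$ but $V_{\mathbb Q}$ is irreducible over $\mathbb Q$. There are infinitely many core points in $L_1$. But for all $z,v\in\mathbb Z^n$ with $v\notin\mathbb R\mathbf 1$, only finitely many $z+mv$ ($m\in\mathbb Z$) are core points.
3. $V_{\mathbb Q}$ is reducible over $\mathbb Q$. There are $x\in L_1$ and $0\ne v\in L_0$ such that $x+mv$ is a core point for every $m\in\mathbb Z$.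

In particular, the number of core points modulo $\mathbb Z\mathbf 1$ is infinite if and only if $\Gamma$ is not $2$-homogeneous.

Theorem 1 says that a conjecture in the paper of Katrin Herr, Thomas Rehn and Achill Schürmann, "On Lattice-Free Orbit Polytopes", arXiv:1401.3638 (2014), is true. The finiteness for $2$-homogeneous groups in Theorem 2 is a known result; we shall not use it, but prove it along the way.

## Orbit polytopes, pairs, blocks and rational subspaces

The group $\Gamma$ acts on $\mathbb R^n$ by permuting coordinates: $ge_i=e_{gi}$. This action is orthogonal for the standard inner product $\langle\cdot,\cdot\rangle$, with norm $|\cdot|$. We write $\Omega=\{1,\dots,n\}$, and $x(T)=\sum_{i\in T}x_i=\langle x,1_T\rangle$ for $T\subseteq\Omega$. Throughout, $\Gamma$ is transitive on $\Omega$ and $n\ge2$.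

**Definition (core point).** For $z\in\mathbb Z^n$ the orbit polytope is $\operatorname{conv}(\Gamma z)$. It is lattice-free if its vertices are the only integral vectors in it. The integral vertices of lattice-free orbit polytopes are the core points of $\Gamma$. We shall see in Lemma 3 that every point of $\Gamma z$ is a vertex of $\operatorname{conv}(\Gamma z)$, so $z$ is a core point if and only if
$$\operatorname{conv}(\Gamma z)\cap\mathbb Z^n=\Gamma z .$$

For example, with $\Gamma=S_2$ the vector $(2,0)$ is not a core point, since the segment from $(2,0)$ to $(0,2)$ contains $(1,1)$. The vector $(1,0)$ is one.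

Translating by $k\mathbf 1$ with $k\in\mathbb Z$ translates the whole orbit polytope by $k\mathbf 1$, so it preserves core points. This is why one counts modulo $\mathbb Z\mathbf 1$. Translation by $\mathbf 1$ changes $s$ by $n$. Hence two distinct points of $L_1$ are never equivalent modulo $\mathbb Z\mathbf 1$, and infinitely many core points in $L_1$ are what we want.

**Definition ($2$-homogeneous).** $\Gamma$ is $2$-homogeneous if it is transitive on the set of $2$-element subsets of $\Omega$. The rotation group $C_5$ of a pentagon is not: edges and diagonals are different orbits. The group $C_3$ is: the three pairs are the complements of the three points.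

**Definition (blocks).** A block of $\Gamma$ is a nonempty set $T\subseteq\Omega$ such that for each $g\in\Gamma$ either $gT=T$ or $gT\cap T=\emptyset$. Its translates partition $\Omega$ into sets of equal size, a block system. The transitive group $\Gamma$ is primitive if its only blocks are the singletons and $\Omega$, and imprimitive otherwise. The group $C_4$, with generator $1\mapsto2\mapsto3\mapsto4\mapsto1$, is imprimitive with blocks $\{1,3\}$ and $\{2,4\}$. The group $C_5$ is primitive, because block sizes divide $5$.

**Definition (reducibility over $\mathbb R$ and over $\mathbb Q$).** $V$ is reducible over $\mathbb R$ if it has a $\Gamma$-invariant real subspace other than $0$ and $V$; $V_{\mathbb Q}$ is reducible over $\mathbb Q$ if it has a $\Gamma$-invariant $\mathbb Q$-subspace other than $0$ and $V_{\mathbb Q}$. Call a real subspace of $\mathbb R^n$ rational if it is spanned by rational vectors.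

The real span of a $\mathbb Q$-subspace of $\mathbb Q^n$ has the same dimension, so reducibility of $V_{\mathbb Q}$ over $\mathbb Q$ implies reducibility of $V$ over $\mathbb R$. The converse fails. For $\Gamma=C_5$, identify $\mathbb Q^5$ with $\mathbb Q[x]/(x^5-1)$, the generator acting as multiplication by $x$. Then $V_{\mathbb Q}$ corresponds to the module $\mathbb Q[x]/(1+x+x^2+x^3+x^4)$. The polynomial is irreducible over $\mathbb Q$, so $V_{\mathbb Q}$ is irreducible. Over $\mathbb R$ the polynomial has two quadratic factors, and $V$ is a sum of two invariant planes.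

We shall use the following standard facts freely. The orthogonal complement of an invariant subspace is invariant. The orthogonal complement of a rational subspace is rational, being the solution space of rational linear equations. If $X$ is an invariant subspace, the orthogonal projection $P_X$ onto $X$ commutes with $\Gamma$; if $X$ is rational, $P_X$ has a rational matrix. For a subgroup $H$ of $\Gamma$, $X^H$ denotes the set of $H$-fixed vectors in $X$. By transitivity $(\mathbb R^n)^\Gamma=\mathbb R\mathbf 1$, so $V^\Gamma=0$ and
$$\sum_{g\in\Gamma}gu=0\qquad(u\in V). \tag{1}$$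

## Two, three, four and five coordinates

For $n=2$ the group is $S_2$. The segment from $(a,b)$ to $(b,a)$ contains no further integral point exactly when $|a-b|\le1$. Modulo $\mathbb Z\mathbf 1$ the core points are $(0,0)$, $(1,0)$, $(0,1)\,$: finitely many.

For $n=3$, a transitive group is transitive on the complements of points, that is, on pairs. So there is nothing to test for Theorem 1.

For $n=4$ take $\Gamma=C_4$, which is not $2$-homogeneous. The simplest way to get infinitely many core points is to walk along a straight line: fix $v\in L_0$ and ask whether the points $e_1+mv$ are core points. Try $v=(1,-1,1,-1)$. The orbit of $z_m=(1+m,-m,m,-m)$ is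
$$(1+m,-m,m,-m),\ (-m,1+m,-m,m),\ (m,-m,1+m,-m),\ (-m,m,-m,1+m).$$
Let $y$ be an integral convex combination with weights $\lambda_1,\dots,\lambda_4$ in this order. Then $y_1-y_3=\lambda_1-\lambda_3$ and $y_2-y_4=\lambda_2-\lambda_4$ are integers. If some $\lambda_i=1$, then $y$ is in the orbit. Otherwise all $\lambda_i$ lie in $[0,1)$, so both differences are $0$. Then $y_1=y_3$ and $y_2=y_4$, so $s(y)$ is even; but $s(y)=1$, a contradiction. So all $z_m$ are core points, and Theorem 1 holds for $C_4$.

For $n=5$ take $\Gamma=C_5$ with generator $r$, and try the line $z_m=(1+m,-m,0,0,0)=\big((1+m)-mr\big)e_1$ with $m\ge1$. Put $t=\frac m{1+m}\in(0,1)$. Since $r^5=1$,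
$$\big((1+m)-mr\big)\cdot\frac{1}{(1+m)(1-t^5)}\sum_{k=0}^4t^kr^k=\frac{(1-tr)\sum_{k=0}^4t^kr^k}{1-t^5}=1 .$$
So with the positive weights $\lambda_k=\dfrac{t^k}{(1+m)(1-t^5)}$ we have $e_1=\sum_k\lambda_k\,r^kz_m$. Comparing coordinate sums gives $\sum_k\lambda_k=1$. So $e_1$ lies in $\operatorname{conv}(\Gamma z_m)$ and not in $\Gamma z_m$, and $z_m$ is not a core point. Part 2 of Theorem 2 says that for $C_5$ no choice of line will do. The reason will be visible once we have three lemmas.

## The shortest lattice point in an orbit polytope

All points of an orbit $\Gamma x$ have the same norm, and this gives two tools that we shall use constantly.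

**Lemma 3 (strict convexity).** Let $y=\sum_g\lambda_g\,gx$ be a convex combination of points of $\Gamma x$. Then $|y|\le|x|$. If $|y|=|x|$, then $gx=y$ for all $g$ with $\lambda_g>0$; in particular $y\in\Gamma x$. Consequently every point of $\Gamma x$ is a vertex of $\operatorname{conv}(\Gamma x)$.

*Proof.* Expanding the square,
$$\sum_g\lambda_g|gx-y|^2=\sum_g\lambda_g|gx|^2-|y|^2=|x|^2-|y|^2 .$$
The left side is $\ge0$, and it vanishes only if $gx=y$ whenever $\lambda_g>0$. If a point of $\Gamma x$ is written as a convex combination of $\Gamma x$, we are in the equality case, so the combination is trivial. $\square$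

**Lemma 4.** For $z\in L_k$, the polytope $\operatorname{conv}(\Gamma z)$ contains a core point, and this core point lies in $L_k$.

*Proof.* All points of $\operatorname{conv}(\Gamma z)$ have coordinate sum $k$. Let $f$ be an integral point of minimal norm in it. An integral point $y$ of $\operatorname{conv}(\Gamma f)\subseteq\operatorname{conv}(\Gamma z)$ satisfies $|y|\le|f|$ by Lemma 3 and $|y|\ge|f|$ by the choice of $f$. So $|y|=|f|$, and $y\in\Gamma f$ by Lemma 3. Hence $f$ is a core point. $\square$

## Pair orbits counted by invariant symmetric matrices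

**Lemma 5.** $V$ is reducible over $\mathbb R$ if and only if $\Gamma$ is not $2$-homogeneous.

*Proof.* Let $\mathcal S$ be the space of real symmetric matrices commuting with $\Gamma$. A symmetric matrix $A$ is in $\mathcal S$ exactly when $A_{gi,gj}=A_{ij}$ for all $g,i,j$. So $A$ is constant on the diagonal (by transitivity), and its off-diagonal part is a function on $2$-subsets that is constant on orbits. Thus $\dim\mathcal S=1+r$, where $r\ge1$ is the number of orbits on $2$-subsets.

Suppose $V$ is irreducible and let $B\in\mathcal S$. Since $B$ commutes with $\Gamma$, it preserves the fixed space $\mathbb R\mathbf 1$. Since $B$ is symmetric, it preserves $V=\mathbf 1^\perp$. The symmetric map $B|_V$ has a real eigenvalue, and the eigenspace is $\Gamma$-invariant, so it is all of $V$. So $B$ is determined by two scalars, $\dim\mathcal S\le2$, and $r=1$.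

Suppose $V=U\oplus W$ with $U,W\ne0$ invariant and orthogonal. Then $P_{\mathbb R\mathbf 1},P_U,P_W$ are linearly independent elements of $\mathcal S$, so $1+r\ge3$ and $r\ge2$. $\square$

## Fat orbit polytopes and the end of straight lines

If $\operatorname{conv}(\Gamma z)$ contains a large ball, taken in the hyperplane $s=s(z)$, then it contains short integral points, and $z$ is not a core point. We now measure this. For $u\in V$ put
$$h(u)=\min_{c\in V,\,|c|=1}\ \max_{g\in\Gamma}\ \langle c,gu\rangle .$$
The minimum exists, since the inner maximum is continuous in $c$ and the unit sphere of $V$ is compact.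

**Lemma 6.** For $u,u'\in V$:

- (a) $0\le h(u)\le|u|$.
- (b) $\operatorname{conv}(\Gamma u)$ contains the ball of radius $h(u)$ about $0$ in $V$.
- (c) $|h(u)-h(u')|\le|u-u'|$, and $h(tu)=t\,h(u)$ for $t\ge0$.
- (d) If $\Gamma u$ spans $V$, then $h(u)>0$.

*Proof.* (a) By (1), $\sum_g\langle c,gu\rangle=0$, so the maximum over $g$ is $\ge0$. By Cauchy–Schwarz it is $\le|u|$.

(b) Let $y\in V$ with $|y|\le h(u)$, and suppose $y\notin\operatorname{conv}(\Gamma u)$. By convex separation in $V$ there is a unit vector $c\in V$ with $\langle c,y\rangle>\max_g\langle c,gu\rangle\ge h(u)\ge|y|$. This contradicts Cauchy–Schwarz.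

(c) For each unit vector $c$, the numbers $\langle c,gu\rangle$ and $\langle c,gu'\rangle$ differ by at most $|u-u'|$. So the maxima over $g$, and then the minima over $c$, differ by at most that. Homogeneity is clear.

(d) Suppose $h(u)\le0$. Then $\max_g\langle c,gu\rangle\le0$ for some unit vector $c\in V$. The numbers $\langle c,gu\rangle$ are all $\le0$ and sum to $0$, so all vanish. Since $\Gamma u$ spans $V$, we get $c=0$, a contradiction. $\square$

**Lemma 7.** Let $z\in\mathbb Z^n$ and $z_V=P_Vz$. If $h(z_V)>\sqrt n/2$, then $z$ is not a core point.

*Proof.* Let $k=s(z)=an+r$ with $0\le r<n$. The vector $f_k=a\mathbf 1+e_1+\dots+e_r$ is in $L_k$, and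
$$|P_Vf_k|^2=r-\frac{r^2}n=\frac{r(n-r)}n\le\frac n4 .$$
So $|P_Vf_k|<h(z_V)$, and Lemma 6(b) gives $P_Vf_k\in\operatorname{conv}(\Gamma z_V)$. Adding $\frac kn\mathbf 1$ gives $f_k\in\operatorname{conv}(\Gamma z)$. On the other hand $|z_V|\ge h(z_V)>|P_Vf_k|$, while all points of $\Gamma z$ have $V$-part of norm $|z_V|$. So $f_k\notin\Gamma z$. $\square$

Two parts of Theorem 2 follow.

**Proposition 8.** If $V$ is irreducible over $\mathbb R$, there are only finitely many core points modulo $\mathbb Z\mathbf 1$.

*Proof.* For $0\ne u\in V$ the span of $\Gamma u$ is a nonzero invariant subspace, hence $V$. So $h>0$ on the unit sphere of $V$. By continuity and compactness there is $\rho>0$ with $h(u)\ge\rho|u|$ for all $u\in V$. By Lemma 7 every core point $z$ satisfies $|z_V|\le\sqrt n/(2\rho)$. Modulo $\mathbb Z\mathbf 1$ we may assume $0\le s(z)<n$. Then $|z|^2=|z_V|^2+s(z)^2/n$ is bounded, and only finitely many integral $z$ remain. $\square$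

**Proposition 9.** If $V_{\mathbb Q}$ is irreducible over $\mathbb Q$ and $z,v\in\mathbb Z^n$ with $v\notin\mathbb R\mathbf 1$, then only finitely many $z+mv$ ($m\in\mathbb Z$) are core points.

*Proof.* Put $v_0=P_Vv$, a nonzero element of $V_{\mathbb Q}$. The $\mathbb Q$-span of $\Gamma v_0$ is a nonzero invariant subspace, so it is $V_{\mathbb Q}$; hence $\Gamma v_0$ spans $V$ over $\mathbb R$. The same is true of $-v_0$. So $h(v_0)>0$ and $h(-v_0)>0$ by Lemma 6(d), and Lemma 6(c) gives
$$h(z_V+mv_0)\ \ge\ |m|\min\{h(v_0),h(-v_0)\}-|z_V|\ \longrightarrow\ \infty\qquad(|m|\to\infty).$$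
Now apply Lemma 7. $\square$

This tells us how to organize the proof of Theorem 1. A line $x+mv$ has a chance only if $\Gamma v$ stays inside a proper subspace of $V$, and the span of $\Gamma v$ is rational. So lines are the right objects when $V_{\mathbb Q}$ is reducible, and something else is needed when it is not. We treat three cases:

- (A) $\Gamma$ is imprimitive;
- (B) $\Gamma$ is primitive and $V_{\mathbb Q}$ is reducible over $\mathbb Q$;
- (C) $V_{\mathbb Q}$ is irreducible over $\mathbb Q$.

They cover all transitive groups.

## Imprimitive groups: a line that is constant on blocks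

**Proposition 10 (Case A).** Let $\Gamma$ be imprimitive, with a block system of $a\ge2$ blocks of size $b\ge2$, so $n=ab$. Let $B_1$ be the block containing $1$, and let $v=a1_{B_1}-\mathbf 1$. Then $0\ne v\in L_0$, and $z_m=e_1+mv\in L_1$ is a core point for every $m\in\mathbb Z$.

*Proof.* This is the $C_4$ computation with blocks instead of opposite corners. We have $s(v)=ab-n=0$, and $v\ne0$ because $v$ takes the values $a-1$ and $-1$. Let $y=\sum_g\lambda_g\,gz_m$ be an integral convex combination.

**Step 1: compute $y$ on a block.** Put $q=\sum_g\lambda_ge_{g1}$, a probability vector. Let $B$ be a block. Since $gB_1$ is the block containing $g1$, we have $gB_1=B$ if and only if $g1\in B$. So for $i\in B$ the $i$-th coordinate of $\sum_g\lambda_g1_{gB_1}$ is $\sum_{g:\,g1\in B}\lambda_g=q(B)$. Hence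
$$y_i=q_i+m\big(a\,q(B)-1\big)\qquad(i\in B). \tag{2}$$
In particular $q_i-q_j=y_i-y_j\in\mathbb Z$ whenever $i$ and $j$ are in a common block.

**Step 2: conclude from integrality.** If some $q_i=1$, then $g1=i$ for every $g$ with $\lambda_g>0$. All these $gz_m$ are equal to $e_i+m(a1_B-\mathbf 1)$, where $B\ni i$, so $y$ is this point and $y\in\Gamma z_m$. Otherwise all $q_i$ lie in $[0,1)$. Then the integers $q_i-q_j$ for $i,j$ in a common block are $0$, so $q$ is constant on blocks, and by (2) so is $y$. Then $s(y)$ is $b$ times an integer; but $s(y)=1$ and $b\ge2$, a contradiction. $\square$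

## Primitive groups with a rational splitting

Now let $\Gamma$ be primitive and $V_{\mathbb Q}$ reducible over $\mathbb Q$. There are no blocks to be constant on. Passing to real spans and an orthogonal complement, we get an orthogonal decomposition
$$V=U\oplus W,\qquad U,W\ne0\ \text{ both invariant and rational.}$$

A running example: let $\Omega$ be the $3\times3$ grid, and let $\Gamma=S_3\wr S_2$ be the group generated by row permutations, column permutations and the transposition of the grid. The stabilizer of a cell $c$ has three orbits: $\{c\}$, the $4$ other cells in the row or column of $c$, and the $4$ remaining cells. A block containing $c$ is a union of such orbits, so it has size $1$, $5$ or $9$; since the size divides $9$, it is $1$ or $9$. So $\Gamma$ is primitive. It is not $2$-homogeneous, since collinear pairs and noncollinear pairs are not equivalent. Here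
$$U=\{(a_i+b_j)_{i,j}:\textstyle\sum a_i=\sum b_j=0\},\qquad W=\{\text{all row and column sums }0\}$$
is a rational splitting of $V$, with $\dim U=\dim W=4$.

The natural plan is to walk in a direction $v\in U$ and to use $W$ for control: all points of the line have the same $W$-part, so the $W$-part of a lattice point in the hull does not depend on $m$. If this $W$-part, call it $w_0$, is as short as possible, strict convexity will force a convex combination to use only group elements that move $w_0$ to one and the same point. After a translation by a group element, only the stabilizer $H$ of $w_0$ is left.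

Here an arbitrary $v\in U$ can fail. On the grid take the cell $(1,1)$ and let $v$ be $1$ on row $2$, $-1$ on row $3$ and $0$ on row $1$. Swapping rows $2$ and $3$ maps $e_{11}+mv$ to $e_{11}-mv$, and the midpoint of these two points is the integral vector $e_{11}$. For $m\ne0$ it is not in the orbit of $e_{11}+mv$. So $e_{11}+mv$ is not a core point. The swap fixes $P_We_{11}$ but not $v$.

The remedy is to take $v\in U^H$. Then every element of $H$ fixes $mv$, and the $m$-dependence drops out of the problem. It must be shown that $U^H\ne0$, and this is where primitivity enters. If the shortest vector can be taken to be $w_0=P_We_1$, this is easy. The stabilizer $H$ of $w_0$ then contains the point stabilizer $\Gamma_1$, which is a maximal subgroup by primitivity. Since $W\neq0$ and the $e_i$ span, $w_0\ne0$; as $W^\Gamma=0$, $H\ne\Gamma$, so $H=\Gamma_1$. Then $P_Ue_1$ is a nonzero $H$-fixed vector in $U$. In general $w_0$ is another vector, $H$ is not a point stabilizer, and Step 3 below is needed.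

Membership of $v$ in $U^H$ is what the proof uses; it is not a necessary condition for a line of core points. For $C_4$ (which is imprimitive, but shows the point) let $W$ be spanned by $(1,-1,1,-1)$ and $U=\{(\alpha,\beta,-\alpha,-\beta)\}$. The stabilizer of $P_We_1$ is $\{1,r^2\}$, and $r^2$ acts as $-1$ on $U$. For $v=(1,0,-1,0)$ the line fails: for $m\ge1$ the segment from $(1+m,0,-m,0)$ to $(-m,0,1+m,0)$ contains $(1,0,0,0)$, which is not in the orbit of its ends. For $v=(0,1,0,-1)$ all points $(1,m,0,-m)$ are core points. Indeed, the orbit points have $(y_1+y_3,\,y_2+y_4)$ equal to $(1,0)$ or $(0,1)$. So an integral convex combination uses only the two points of one kind, which up to rotation are $(1,m,0,-m)$ and $(0,-m,1,m)$. The first coordinate shows that no integral point lies strictly between them.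

**Proposition 11 (Case B).** Let $\Gamma$ be primitive and $V_{\mathbb Q}$ reducible over $\mathbb Q$. Then there are $x\in L_1$ and $0\ne v\in L_0$ such that $x+mv$ is a core point for every $m\in\mathbb Z$.

*Proof.* Keep $U,W$ as above and put
$$M=U\oplus\mathbb R\mathbf 1,\qquad M'=W\oplus\mathbb R\mathbf 1 .$$

**Step 1: arrange that points of $L_1$ have nonzero $W$-part.** We claim that at least one of $M\cap L_1$ and $M'\cap L_1$ is empty. If $x\in M\cap L_1$ and $y\in M'\cap L_1$, then $x-\frac1n\mathbf 1\in U$ and $y-\frac1n\mathbf 1\in W$. As $U$, $W$ and $\mathbf 1$ are mutually orthogonal, $\langle x,y\rangle=\frac1{n^2}\langle\mathbf 1,\mathbf 1\rangle=\frac1n$. But $\langle x,y\rangle\in\mathbb Z$ and $n\ge2$, a contradiction. Interchanging $U$ and $W$ if necessary, we assume $M\cap L_1=\emptyset$. Since $M=W^\perp$, this says that $P_Wz\ne0$ for all $z\in L_1$.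

**Step 2: choose a shortest $W$-part $w_0$.** Since $P_W$ has a rational matrix, $P_W(\mathbb Z^n)\subseteq\frac1N\mathbb Z^n$ for some $N\geq1$, so $P_W(\mathbb Z^n)$ is discrete. Let
$$C=\operatorname{conv}(\Gamma P_We_1),$$
a compact convex $\Gamma$-invariant set. So $C\cap P_W(L_1)$ is finite, and it contains $P_We_1$. Let $w_0$ be an element of minimal norm in it, and write $w_0=P_Wy_0$ with $y_0\in L_1$. By Step 1, $w_0\ne0$. Let $H=\{g\in\Gamma:gw_0=w_0\}$.

**Step 3: show that $U^H\ne0$.** Suppose $U^H=0$. We first produce an $H$-fixed probability vector that has the $W$-part $w_0$, and then read off a block from it.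

Because the projections commute with $H$,
$$(\mathbb R^n)^H=\mathbb R\mathbf 1\oplus U^H\oplus W^H=\mathbb R\mathbf 1\oplus W^H\subseteq M' .$$
Since $w_0\in C$, we can write $w_0=\sum_g\lambda_g\,gP_We_1=P_Wq$ with the probability vector $q=\sum_g\lambda_ge_{g1}$. Let $p=\frac1{|H|}\sum_{h\in H}hq$. This is an $H$-fixed probability vector, so $p\in M'$. Also $P_Wp=\frac1{|H|}\sum_hhw_0=w_0$. As $p\in M'$ and $s(p)=1$, and as $s(y_0)=1$ and $P_Wy_0=w_0$,
$$p=\tfrac1n\mathbf 1+w_0=P_{M'}y_0 . \tag{3}$$

Let $T=\{i:p_i=\max_jp_j\}$. Since $p$ is $H$-fixed, $T$ is $H$-invariant, so $1_T\in(\mathbb R^n)^H\subseteq M'$. As $M'$ is $\Gamma$-invariant, $1_{gT}\in M'$ for all $g\in\Gamma$. By (3), for all $g\in\Gamma$,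
$$p(gT)=\langle P_{M'}y_0,1_{gT}\rangle=\langle y_0,P_{M'}1_{gT}\rangle=\langle y_0,1_{gT}\rangle\in\mathbb Z .$$
Also $0\le p(gT)\le1$, because $p$ is a probability vector. So $p(gT)\in\{0,1\}$ for all $g\in\Gamma$. The maximal entry of $p$ is positive, so $p(T)>0$ and hence $p(T)=1$. As $p$ is constant on $T$, $p=\frac1{|T|}1_T$. Therefore
$$\frac{|T\cap gT|}{|T|}=p(gT)\in\{0,1\}\qquad(g\in\Gamma),$$
that is, $gT=T$ or $gT\cap T=\emptyset$. So $T$ is a block, and by primitivity $|T|=1$ or $T=\Omega$.

If $T=\{i\}$, then $e_i\in M'$. By transitivity all $e_j$ are in $M'$, so $M'=\mathbb R^n$, contradicting $U\ne0$. If $T=\Omega$, then $p=\frac1n\mathbf 1$ and $w_0=P_Wp=0$, contradicting Step 2. Hence $U^H\ne0$.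

**Step 4: define the line.** The space $U^H$ is cut out of the rational space $U$ by the rational equations $hu=u$, $h\in H$. So it is rational, and there is $0\ne v\in U^H\cap\mathbb Z^n$. Since $v\in U$, we have $s(v)=0$ and $P_Wv=0$. Let
$$A=\{z\in L_1:P_Wz=w_0\}.$$
It contains $y_0$, and it is $H$-invariant, because $P_Whz=hw_0=w_0$ for $z\in A$ and $h\in H$. Let $x\in A$ have minimal norm; it exists because $A$ consists of integral vectors. Put $z_m=x+mv$; then $z_m\in A$ for all $m\in\mathbb Z$.

**Step 5: show that $z_m$ is a core point.** Let $y=\sum_g\lambda_g\,gz_m$ be an integral convex combination. We use the minimality of $w_0$ to reduce to $H$, and then the minimality of $x$.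

We have $y\in L_1$ and $P_Wy=\sum_g\lambda_g\,gw_0$. This lies in $C$, as $C$ is convex and $\Gamma$-invariant, so $P_Wy\in C\cap P_W(L_1)$ and $|P_Wy|\ge|w_0|$. Lemma 3 gives $|P_Wy|\le|w_0|$. So equality holds, and by Lemma 3 all $g$ with $\lambda_g>0$ satisfy $gw_0=P_Wy$. Fix one such element $g_0$. Then $g_0^{-1}g\in H$ for every $g$ with $\lambda_g>0$. Replacing $y$ by $g_0^{-1}y$, which is again integral and lies in $\Gamma z_m$ if and only if $y$ does, we may assume that $y=\sum_{h\in H}\lambda_h\,hz_m$.

Since $hv=v$ for $h\in H$,
$$y-mv=\sum_{h\in H}\lambda_h\,hx .$$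
This vector is integral, has coordinate sum $1$, and has $W$-part $\sum_h\lambda_hhw_0=w_0$. So it is in $A$, and its norm is at least $|x|$. Lemma 3 gives the reverse inequality, hence equality, and then $y-mv=hx$ for some $h\in H$. Therefore $y=hx+mv=h(x+mv)=hz_m\in\Gamma z_m$. $\square$

### The construction on the $3\times3$ grid

We follow the steps. A vector in $M$ has the form $(a_i+b_j)$. If it is integral, we may normalize $a_1=0$, and then all $b_j$ and all $a_i$ are integers. So its coordinate sum $3(\sum a_i+\sum b_j)$ is divisible by $3$. Thus $M\cap L_1=\emptyset$, and Step 1 needs no interchange.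

The projection $P_W$ subtracts from each entry its row mean and its column mean and adds the total mean. So $P_We_{11}$ has the entry $\frac49$ at the cell $(1,1)$, the entry $-\frac29$ at the four other cells of row $1$ and column $1$, and $\frac19$ at the remaining four cells; $|P_We_{11}|^2=\frac{16+16+4}{81}=\frac49$. This is the minimal norm. Let $z\in L_1$, and let $Y_1,Y_2,Y_3\in\mathbb R^3$ be its columns after projection to the sum-zero plane. Then
$$|P_Wz|^2=\tfrac13\sum_{j<k}|Y_j-Y_k|^2 .$$
Each $Y_j-Y_k$ is the projection of an integral vector $t\in\mathbb Z^3$, of squared norm $\frac13\sum_{i<l}(t_i-t_l)^2$. If this is nonzero, at least two of the integers $t_i-t_l$ are nonzero, so it is at least $\frac23$. Since $P_Wz\ne0$, the $Y_j$ are not all equal, so at least two of their differences are nonzero. Hence $|P_Wz|^2\ge\frac13\cdot2\cdot\frac23=\frac49$.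

So we may take $w_0=P_We_{11}$ and $y_0=e_{11}$. Then $H$ is the stabilizer of the cell $(1,1)$, the only cell with entry $\frac49$. The vector $v_{ij}=a_i+b_j$ with $a=b=(2,-1,-1)$ is in $U^H$. The vector $x=e_{11}$ has norm $1$ and is a shortest element of $A$. Proposition 11 yields the core points
$$z_m=\begin{pmatrix}1+4m&m&m\\ m&-2m&-2m\\ m&-2m&-2m\end{pmatrix}\qquad(m\in\mathbb Z).$$

This can also be checked directly. A convex combination is given by a probability matrix $p$ on the cells: $y_{kl}=p_{kl}+m(3R_k+3C_l-2)$, where $R_k,C_l$ are the row and column sums of $p$. If $y$ is integral, then the second differences $p_{kl}-p_{kl'}-p_{k'l}+p_{k'l'}$ are integers, and they lie in $[-1,1]$. If all of them vanish, $p$ has the form $(a_i+b_j)$, hence so does $y$. An integral vector of this form has coordinate sum divisible by $3$, but $s(y)=1$, a contradiction. Otherwise, for suitable labels, one of them is $1$, so $p_{kl}+p_{k'l'}=1$ and all other entries of $p$ vanish. For a third column $l''$, the second difference on rows $k,k'$ and columns $l,l''$ is $p_{kl}$. So $p_{kl}\in\{0,1\}$, and $y$ is an orbit point.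

## No rational splitting: thin orbit polytopes

Now let $V_{\mathbb Q}$ be irreducible over $\mathbb Q$ and $V$ reducible over $\mathbb R$, as for $C_5$. Proposition 9 forbids lines. Instead of writing down core points, we produce orbit polytopes that are thinner and thinner in the directions of an invariant subspace $W\subset V$. Lemma 4 puts a core point in each of them, and no core point in $L_1$ can have $W$-part $0$.

For $C_5$, with coordinates indexed by $0,\dots,4$ and $\omega=e^{2\pi i/5}$, let $W$ be the invariant plane for which $|P_Wz|^2=\frac25\big|\sum_jz_j\omega^j\big|^2$. Let $r$ be the generator, and take $z^{(k)}=(r+r^{-1}-1)^ke_0$, which is in $L_1$ because $r+r^{-1}-1$ preserves coordinate sums. It satisfies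
$$|P_Wz^{(k)}|=\sqrt{\tfrac25}\,\big|\omega+\omega^{-1}-1\big|^k=\sqrt{\tfrac25}\,\Big(\frac{3-\sqrt5}2\Big)^k\longrightarrow0 ,$$
because $\omega+\omega^{-1}=\frac{\sqrt5-1}2$. In general, density replaces this explicit sequence.

**Proposition 12 (Case C).** If $V_{\mathbb Q}$ is irreducible over $\mathbb Q$ and $\Gamma$ is not $2$-homogeneous, then $L_1$ contains infinitely many core points.

*Proof.* By Lemma 5, $V$ is reducible over $\mathbb R$. Choose an invariant subspace $0\ne W\subsetneq V$ that is irreducible over $\mathbb R$.

**Step 1: nonzero rational vectors of $V$ have nonzero $W$-part.** Let $0\ne r\in V_{\mathbb Q}$ and suppose $P_Wr=0$, so $r\in W^\perp$. Since $W^\perp$ is invariant, it contains the $\mathbb Q$-span of $\Gamma r$. This is a nonzero invariant subspace of $V_{\mathbb Q}$, hence $V_{\mathbb Q}$. Taking real spans, $V\subseteq W^\perp$, which is impossible since $0\ne W\subseteq V$.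

**Step 2: $P_W(L_1)$ is dense in $W$.** By Step 1, $P_W$ is injective on $L_0$, so $P_W(L_0)$ is a free abelian group of rank $n-1=\dim V>\dim W$. A discrete subgroup of $W$ has rank at most $\dim W$, so $P_W(L_0)$ is not discrete. Let $G$ be its closure, a closed subgroup of $W$ containing nonzero $g_k\to0$. We claim that $G$ contains a line. Passing to a subsequence, let $g_k/|g_k|\to u$ with $|u|=1$. For $t\in\mathbb R$, the elements $\lfloor t/|g_k|\rfloor g_k$ of $G$ converge to $tu$, because $\lfloor t/|g_k|\rfloor\,|g_k|\to t$. So $\mathbb Ru\subseteq G$. Let $E$ be the sum of all linear subspaces contained in $G$; it is the largest one, and $E\ne0$. Since $L_0$ is $\Gamma$-invariant and $P_W$ commutes with $\Gamma$, $G$ is $\Gamma$-invariant, and so is $E$. As $W$ is irreducible, $E=W$. So $P_W(L_0)$ is dense in $W$, and so is its translate $P_W(L_1)=P_We_1+P_W(L_0)$.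

**Step 3: finitely many core points would leave a gap around $0$.** Let $F$ be the set of core points in $L_1$, nonempty by Lemma 4, and suppose that $F$ is finite. For $f\in F$, the vector $f-\frac1n\mathbf 1$ is in $V_{\mathbb Q}$, and it is nonzero because $\frac1n\mathbf 1\notin\mathbb Z^n$. Since $P_W\mathbf 1=0$, Step 1 gives $P_Wf=P_W(f-\frac1n\mathbf 1)\ne0$. So $\varepsilon=\min_{f\in F}|P_Wf|>0$. By Step 2 there is $z\in L_1$ with $|P_Wz|<\varepsilon$. By Lemma 4 some $f\in F$ lies in $\operatorname{conv}(\Gamma z)$. Then $P_Wf\in\operatorname{conv}(\Gamma P_Wz)$, and Lemma 3 gives $|P_Wf|\le|P_Wz|<\varepsilon$, a contradiction. $\square$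

## Proofs of Theorems 1 and 2 from the three cases

*Proof of Theorem 1.* Let $\Gamma$ be transitive and not $2$-homogeneous. If $\Gamma$ is imprimitive, Proposition 10 gives core points $e_1+mv\in L_1$, $m\in\mathbb Z$, which are pairwise distinct because $v\ne0$. If $\Gamma$ is primitive and $V_{\mathbb Q}$ is reducible, Proposition 11 does the same with $x+mv\in L_1$. In the remaining case $V_{\mathbb Q}$ is irreducible, and Proposition 12 applies. Distinct points of $L_1$ are inequivalent modulo $\mathbb Z\mathbf 1$. $\square$

*Proof of Theorem 2.* If $V_{\mathbb Q}$ is reducible over $\mathbb Q$, then $V$ is reducible over $\mathbb R$. So the three conditions (irreducible over $\mathbb R$; reducible over $\mathbb R$ with $V_{\mathbb Q}$ irreducible over $\mathbb Q$; $V_{\mathbb Q}$ reducible over $\mathbb Q$) are mutually exclusive and exhaustive. It remains to see that each implies the conclusions listed with it.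

The equivalence in part 1 is Lemma 5, and the finiteness is Proposition 8. In part 2, the group is not $2$-homogeneous by Lemma 5, so Proposition 12 gives infinitely many core points in $L_1$; the statement on lines is Proposition 9. In part 3, $\Gamma$ is either imprimitive, and Proposition 10 gives $x=e_1$ and $v$, or primitive, and Proposition 11 gives $x$ and $v$. (An imprimitive group always belongs to part 3: with $a$ blocks, the rational block-constant vectors of sum $0$ form an invariant subspace of $V_{\mathbb Q}$ of dimension $a-1$, and $0<a-1<n-1$.)

Finally, in parts 2 and 3 there are infinitely many core points in $L_1$, so infinitely many modulo $\mathbb Z\mathbf 1$; in part 1 there are finitely many. Part 1 is exactly the $2$-homogeneous case. $\square$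

## Layers with finitely many core points

The statement about $L_1$ cannot be extended to all layers $L_k$.

If $z\in L_{kn}$, then averaging $z$ over $\Gamma$ gives $k\mathbf 1\in\operatorname{conv}(\Gamma z)$. So a core point in $L_{kn}$ has $k\mathbf 1$ in its orbit, and the only core point in $L_{kn}$ is $k\mathbf 1$.

Layers with $n\nmid k$ can be finite too. Let $\Gamma=S_2\wr S_2\le S_4$ with blocks $\{1,2\}$ and $\{3,4\}$. It is not $2$-homogeneous, as the blocks are not equivalent to the other pairs. We show that every core point in $L_2$ is a $0/1$ vector. Let $z\in L_2$ be a core point and $t=z_1+z_2$, so $z_3+z_4=2-t$.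

Suppose $t$ is even, and let $c=t/2\in\mathbb Z$. Averaging $z$ over the swaps inside blocks gives the integral point $(c,c,1-c,1-c)$. It must lie in $\Gamma z$, so it has the norm of $z$, and Lemma 3 shows that all the averaged points are equal. So $z=(c,c,1-c,1-c)$. If $c\notin\{0,1\}$, then $0$ lies strictly between $c$ and $1-c$. So the segment from $z$ to $(1-c,1-c,c,c)$ contains $(0,0,1,1)$, which is not in $\Gamma z$, a contradiction. Hence $c\in\{0,1\}$, and $z$ is a $0/1$ vector.

Suppose $t$ is odd. After swaps inside blocks,
$$z=\big(\tfrac t2+\delta,\ \tfrac t2-\delta,\ 1-\tfrac t2+\varepsilon,\ 1-\tfrac t2-\varepsilon\big),\qquad \delta,\varepsilon\in\{\tfrac12,\tfrac32,\dots\}.$$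
The midpoint of $z$ and its image under the exchange of the two blocks, $(1\,3)(2\,4)$, is
$$\big(\tfrac12+\eta,\ \tfrac12-\eta,\ \tfrac12+\eta,\ \tfrac12-\eta\big),\qquad \eta=\tfrac{\delta+\varepsilon}2\ge\tfrac12 .$$
The segment from this point to its image under $(1\,2)(3\,4)$ consists of the points $(\frac12+\sigma,\frac12-\sigma,\frac12+\sigma,\frac12-\sigma)$ with $|\sigma|\le\eta$. For $\sigma=\frac12$ this is $(1,0,1,0)$. So $(1,0,1,0)\in\operatorname{conv}(\Gamma z)$. As $z$ is a core point, $(1,0,1,0)\in\Gamma z$, and $z$ is a $0/1$ vector.
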